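
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The flat annulus is scattering rigid}


\begin{abstract}
The scattering data of a Riemannian manifold with boundary records, for each
geodesic entering through the boundary, the point and direction of its exit, but
not the time it spends inside. We show that the flat annulus
$[-1,1]\times\mathbb R/\mathbb Z$ is determined by its scattering data up to an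
isometry fixing the boundary. The proof gives a sharp inequality for annuli
whose scattering is invariant under rotation and preserves the angle with the
boundary: the average over all entrance angles of a certain apparent width is at
least its limit at grazing angles, if this limit exists, with equality only for
flat annuli.
\end{abstract}

\section{The question and the results}

\subsection{Scattering data and lens data}

All manifolds are compact, connected, smooth and Riemannian, with nonempty
boundary. For such an $M$ let $\Omega M$ be the unit tangent bundle, and for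
$x\in\partial M$ let $\nu_M(x)$ be the inward unit normal. We write
$\partial_+\Omega M$, $\partial_0\Omega M$, $\partial_-\Omega M$ for the sets of
unit vectors $X$ at boundary points with $\langle X,\nu_M\rangle$ positive, zero
and negative, respectively.

For $X\in\partial_+\Omega M$ let $\gamma_X$ be the geodesic of $M$ with
$\gamma_X'(0)=X$, defined on its maximal interval in $M$. If
$\gamma_X(t)\in\partial M$ for some $t>0$, let $L_M(X)>0$ be
the first such time, the \emph{exit time}, and let
$S_M(X)=\gamma_X'(L_M(X))\in\partial_-\Omega M\cup\partial_0\Omega M$ be the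
\emph{exit vector}. If there is no such time, $X$ is called \emph{trapped}, and
$S_M(X)$, $L_M(X)$ are undefined. The map $S_M$ is the \emph{scattering data} of
$M$; the pair $(S_M,L_M)$ is its \emph{lens data}. An observer on the boundary
who sends particles of unit speed into $M$ measures $S_M$ by watching where and in
which direction they come out; to measure $L_M$ a clock is needed as well.

Let $h:\partial M\to\partial N$ be an isometry, and extend $dh$ to all tangent
vectors of $M$ at boundary points by $dh(\nu_M(x))=\nu_N(h(x))$. Then $M$ and $N$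
\emph{have the same scattering data rel $h$} if $dh$ maps the set of non-trapped
vectors of $\partial_+\Omega M$ onto that of $\partial_+\Omega N$ and
$S_N\circ dh=dh\circ S_M$ there. They \emph{have the same lens data rel $h$} if in
addition $L_N\circ dh=L_M$ there. We call $M$ \emph{scattering rigid} (resp.\
\emph{lens rigid}) if, whenever $M$ and $N$ have the same scattering (resp.\ lens)
data rel $h$, there is an isometry $M\to N$ extending $h$.

Let $D^n$ be the closed unit ball of $\mathbb R^n$, so that $D^1=[-1,1]$, and give
$D^n\times\mathbb R/\mathbb Z$ the flat product metric. For $n>1$ this manifold is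
scattering rigid and lens rigid by theorems of C.~Croke. For $n=1$, the
flat annulus, lens rigidity was proved by C.~Croke and P.~Herreros. Croke and
Wen~\cite{CrokeWen} state that it is still not known whether the flat annulus is
scattering rigid. We show that it is.

To see what is at stake, look at the annulus $M=[-1,1]\times\mathbb R/\mathbb Z$.
The geodesic entering at $(-1,x)$ at angle $\psi\in(0,\pi)$ to the circle
direction is a straight segment. It exits at $(1,x+2\cot\psi)$, at the same angle
to the circle direction, after time $2/\sin\psi$. By symmetry the same holds from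
the other circle, so no vector of $\partial_+\Omega M$ is trapped. Yet the closed
geodesics $\{r\}\times\mathbb R/\mathbb Z$ with $|r|<1$ never reach the boundary,
and as $\psi\to0$ the entering geodesics wind around more and more often before
they leave. If $N$ has the same scattering data, the first variation formula
determines the derivative of the exit time, so on each boundary circle the exit
time is $2/\sin\psi+c$ with an unknown constant $c$. If $c=0$ on both circles, the
lens data agree and lens rigidity applies. The question is thus how scattering,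
which never mentions lengths of geodesics, can exclude $c\ne0$. The argument below
proves $c=0$ and the flatness of $N$ at the same stroke and does not use the lens
rigidity theorem.

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $M=[-1,1]\times\mathbb R/\mathbb Z$ with the flat product metric. Let $N$ be a
compact connected smooth Riemannian manifold with boundary and
$h:\partial M\to\partial N$ an isometry such that $M$ and $N$ have the same
scattering data rel $h$. Then there is an isometry $M\to N$ extending $h$.
\end{theorem}

The proof uses only geodesics that start on one boundary circle. Most of it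
requires only that their scattering is invariant under rotation and preserves the
angle with the boundary. In this generality it gives a sharp inequality, and
Theorem~\ref{thm:A} is a case of equality.

\begin{theorem}\label{thm:B}
Let $N$ be a compact connected smooth Riemannian surface with exactly two boundary
components $\partial_1,\partial_2$, each parametrized by arclength by
$\mathbb R/\mathbb Z$; write $\partial_\theta$ for the unit coordinate field on
each. Suppose that for all $x\in\partial_1$ and $0<\psi<\pi$ the vector
$\cos\psi\,\partial_\theta+\sin\psi\,\nu_N$ at $x$ is non-trapped and its geodesic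
exits at the point $x+\sigma(\psi)$ of $\partial_2$ with exit vector
$\cos\psi\,\partial_\theta-\sin\psi\,\nu_N$, where $\sigma:(0,\pi)\to\mathbb R$ is
smooth and $\sigma(\pi/2)=0$. Put
\[
R(\psi)=-\sin^2\!\psi\;\sigma'(\psi).
\]
Then $R>0$. If $R_0=\lim_{\psi\to0+}R(\psi)$ exists in $[0,\infty)$, then
\begin{equation}\label{eq:main}
\frac1\pi\int_0^\pi R(\psi)\,d\psi\ \ge\ R_0 ,
\end{equation}
with equality if and only if $R_0>0$ and there is an isometry from the flat
annulus $[0,R_0]\times\mathbb R/\mathbb Z$ onto $N$ mapping $(0,x)$ to
$x\in\partial_1$ and $(R_0,x)$ to $x\in\partial_2$.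
\end{theorem}

For the flat annulus of width $a$ one has $\sigma(\psi)=a\cot\psi$ and $R\equiv a$.
So we may think of $R(\psi)$ as the width that $N$ appears to have when it is
probed by geodesics at angles near $\psi$, and \eqref{eq:main} says that the
average apparent width is at least the apparent width in the grazing limit
$\psi\to0+$.

\begin{corollary}\label{cor:C}
The flat annulus $[0,a]\times\mathbb R/b\mathbb Z$ is scattering rigid for all
$a,b>0$. Together with Croke's theorem for $n>1$, $D^n\times\mathbb R/\mathbb Z$ is
scattering rigid for every $n\ge1$.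
\end{corollary}

\begin{proof}[Proof of Theorem~\ref{thm:A} and Corollary~\ref{cor:C} from
Theorem~\ref{thm:B}]
Let $M=[0,a]\times\mathbb R/b\mathbb Z$, and let $N$ have the same scattering data
as $M$ rel an isometry $h:\partial M\to\partial N$. After scaling both metrics by
the same factor we may assume $b=1$. Since $\partial N$ is isometric to
$\partial M$, $N$ is a surface
with two boundary circles of length $1$, which we parametrize by
$\theta\mapsto h(0,\theta)$ on $\partial_1=h(\{0\}\times\mathbb R/\mathbb Z)$ and by
$\theta\mapsto h(a,\theta)$ on $\partial_2=h(\{a\}\times\mathbb R/\mathbb Z)$. The map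
$dh:\partial_+\Omega M\to\partial_+\Omega N$ is a bijection and no vector of
$\partial_+\Omega M$ is trapped, so no vector of $\partial_+\Omega N$ is trapped.
The straight segment in $M$ from $(0,x)$ with velocity
$\cos\psi\,\partial_\theta+\sin\psi\,\nu_M$ exits at $(a,x+a\cot\psi)$ with exit
vector $\cos\psi\,\partial_\theta-\sin\psi\,\nu_M$. So $N$ satisfies the hypotheses
of Theorem~\ref{thm:B} with $\sigma(\psi)=a\cot\psi$ and $R\equiv a=R_0$. Equality
holds in \eqref{eq:main}, and the isometry $M\to N$ that the theorem provides maps
$(0,x)$ to $h(0,x)$ and $(a,x)$ to $h(a,x)$, i.e.\ it extends $h$. The case $a=2$,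
$b=1$ is Theorem~\ref{thm:A}, up to a translation of the interval; it is the case
$n=1$ of the last statement, and Croke's theorem covers $n>1$.
\end{proof}

It remains to prove Theorem~\ref{thm:B}. Section~\ref{sec:rot} treats a special
case as motivation; the proof proper begins in Section~\ref{sec:normal} and does
not depend on it.

\section{The rotationally symmetric case}\label{sec:rot}

When $N$ itself is rotationally symmetric, rigidity follows from comparing two
limits of a single identity. Let $N=[0,\ell]\times\mathbb R/\mathbb Z$ with metric
$dt^2+f(t)^2d\theta^2$ and $f(0)=f(\ell)=1$, both boundary circles being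
parametrized by $\theta$, and suppose that its scattering is that
of the flat annulus of width $2$, so $\sigma(\psi)=2\cot\psi$.

If $\beta$ is the angle between a unit speed geodesic and $\partial_\theta/f$,
Clairaut's relation says that $f\cos\beta$ is constant along the geodesic. For the
geodesic entering through $\{t=0\}$ at angle $\psi$ this constant is
$u=\cos\psi$. Since the geodesic reaches $\{t=\ell\}$, we get $|u|\le f(t)$ for all
$t$; as $u\in(-1,1)$ is arbitrary, $f\ge1$. Consequently $\sin\beta=\sqrt{f^2-u^2}/f$
never vanishes, $d\theta/dt=\cos\beta/(f\sin\beta)=u/(f\sqrt{f^2-u^2})$, and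
\[
\int_0^\ell\frac{u\,dt}{f\sqrt{f^2-u^2}}=\frac{2u}{\sqrt{1-u^2}} ,
\]
at first modulo $1$, but then exactly, because both sides are continuous in $u$
and vanish at $u=0$. Therefore
\[
\int_0^\ell\frac1f\sqrt{\frac{1-u^2}{f^2-u^2}}\;dt=2\qquad(0<u<1).
\]
Let $u\to1$, the grazing limit. The square root is at most $1$; it tends to $1$
where $f=1$ and to $0$ where $f>1$. By dominated convergence the set $\{f=1\}$ has
measure $2$. Let $u\to0$, the normal direction: $\int_0^\ell f^{-2}dt=2$. The set
$\{f=1\}$ alone contributes $2$ to this integral, so $\{f>1\}$, which is open, has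
measure zero and is empty. Hence $f\equiv1$ and $\ell=2$.

The grazing limit thus sees only the points where $f=1$. Where $f>1$, the entering
geodesics pass through a point only with angles satisfying $|\cos\beta|<1/f$;
the directions with $|\cos\beta|\ge1/f$ are not met by any of them. Such blind
directions are compatible with the hypotheses of Theorem~\ref{thm:B}: by the above
formulas every smooth $f\ge1$ with $f(0)=f(\ell)=1$ gives an annulus satisfying
them, with
$\sigma(\psi)=\int_0^\ell u\,(f^2-u^2)^{-1/2}f^{-1}\,dt$, $u=\cos\psi$.

For general $N$ there is no Clairaut integral. We replace it as follows. The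
geodesics at a fixed angle $\psi$ from all points of $\partial_1$ foliate $N$; at
each point $q$ their direction makes an angle $\beta_q(\psi)$ with a fixed frame,
and scattering determines $\int_N\beta_q'(\psi)^3$ exactly and
$\int_N\beta_q'(\psi)$ in the limit $\psi\to0$ (Section~\ref{sec:fol}). The second
integral plays the role of the grazing limit: we show, using a closed $1$-form,
that as $\psi\to0$ it ignores the points with blind directions
(Section~\ref{sec:blind}). The first integral, averaged over all $\psi$ rather than
taken at $\psi=\pi/2$, then plays the role of $\int f^{-2}$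
(Section~\ref{sec:end}).

\section{Exit times and normal geodesics}\label{sec:normal}

From now on $N$, $\partial_1$, $\partial_2$, $\sigma$, $R$ are as in
Theorem~\ref{thm:B}. We write $N^\circ$ for the interior of $N$, regard $N$ as
contained in a slightly larger open Riemannian surface $\hat N$, and fix a smooth
function $\rho$ on $\hat N$ with $N=\{\rho\ge0\}$, $\partial N=\{\rho=0\}$ and
$d\rho\ne0$ on $\partial N$. For $x\in\mathbb R/\mathbb Z$ and $\psi\in(0,\pi)$ let
$\gamma_{x,\psi}$ be the geodesic with initial vector
$\cos\psi\,\partial_\theta+\sin\psi\,\nu_N$ at $x\in\partial_1$. By hypothesis it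
stays in $N^\circ$ between time $0$ and its exit time; where needed we continue it
a little beyond these times in $\hat N$.

\begin{lemma}\label{lem:L}
The exit time of $\gamma_{x,\psi}$ is a smooth function $L_\psi$ of $\psi$ alone,
and
\begin{equation}\label{eq:Lprime}
L_\psi'=\cos\psi\,\sigma'(\psi)=-\frac{\cos\psi}{\sin^2\psi}\,R(\psi).
\end{equation}
\end{lemma}

\begin{proof}
Let $L(x,\psi)$ be the exit time, and fix $(x_0,\psi_0)$. The exit is transversal
to $\partial N$, so the implicit function theorem for
$\rho(\gamma_{x,\psi}(t))=0$ gives an open interval $I$ around $L(x_0,\psi_0)$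
such that for $(x,\psi)$ near $(x_0,\psi_0)$ there is exactly one zero
$t=\tau(x,\psi)$ in $I$, and $\tau$ is smooth. Zeros with $t>0$ before $I$ do not
occur: for small $t>0$,
$\rho(\gamma_{x,\psi}(t))$ is positive, uniformly for $(x,\psi)$ near
$(x_0,\psi_0)$, because its $t$-derivative at $t=0$ is positive; on the remaining
compact time interval before $I$ it is positive by continuity. So $L=\tau$ near
$(x_0,\psi_0)$.

For a smooth family of unit speed geodesics from $x_s$ to $y_s$, with initial
vectors $X_s$, end vectors $S_s$ and lengths $L_s$, the first variation formula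
reads $\frac{d}{ds}L_s=\langle S_s,\frac{dy}{ds}\rangle-\langle
X_s,\frac{dx}{ds}\rangle$. Here $X=\cos\psi\,\partial_\theta+\sin\psi\,\nu_N$ at
$x$, and $S=\cos\psi\,\partial_\theta-\sin\psi\,\nu_N$ at $x+\sigma(\psi)$. Hence
$\partial_xL=\cos\psi-\cos\psi=0$ and $\partial_\psi L=\cos\psi\,\sigma'(\psi)$.
\end{proof}

Put $\ell=L_{\pi/2}>0$. If $\sigma(\psi)=a\cot\psi$, as for the flat annulus of
width $a$, then \eqref{eq:Lprime} only says $L_\psi=a/\sin\psi+(\ell-a)$; this is
the undetermined constant of the introduction.

Write
\[
F_\psi(x,t)=\gamma_{x,\psi}(t),\qquad (x,t)\in\mathbb R/\mathbb Z\times[0,L_\psi].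
\]
We want to use $F_\psi$ as a chart. The next lemma says that only its Jacobian
determinant has to be controlled.

\begin{lemma}\label{lem:chart}
Fix $\psi$. If the differential of $F_\psi$ is invertible at every point of
$\mathbb R/\mathbb Z\times[0,L_\psi]$, then
$F_\psi:\mathbb R/\mathbb Z\times[0,L_\psi]\to N$ is a diffeomorphism.
\end{lemma}

\begin{proof}
Continue the geodesics a little beyond both ends in $\hat N$; by compactness this
extends $F_\psi$ to a local diffeomorphism into $\hat N$ on a slightly larger
domain. The function $\rho\circ F_\psi$ is positive for $0<t<L_\psi$ and vanishes at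
$t=0$ and $t=L_\psi$, where its $t$-derivative is positive and negative
respectively. So near the closed strip, $F_\psi^{-1}(N)$ is the strip, and $F_\psi$
restricted to it is a local diffeomorphism of surfaces with boundary. A local
homeomorphism from a nonempty compact space to a connected Hausdorff space is a
finite covering. The preimage of $\partial_1$ is $\{t=0\}$, because the exits lie
on $\partial_2$, and $F_\psi(x,0)=x$. So the covering has one sheet.
\end{proof}

For $\psi=\pi/2$ the differential is controlled because the normal geodesics are
shortest curves. Let $E(\theta,t)=F_{\pi/2}(\theta,t)$ for $0\le t\le\ell$. Since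
$\sigma(\pi/2)=0$, $E(\theta,\ell)$ is the point $\theta$ of $\partial_2$.

\begin{proposition}\label{prop:annulus}
The map $E:\mathbb R/\mathbb Z\times[0,\ell]\to N$ is a diffeomorphism. In the
coordinates $(t,\theta)$ the metric of $N$ is $dt^2+f^2d\theta^2$ with a smooth
function $f>0$ satisfying $f=1$ on $\partial N$.
\end{proposition}

\begin{proof}
\emph{All $\gamma_{\theta,\pi/2}$ are shortest curves from $\partial_1$ to
$\partial_2$.} Let $D=d(\partial_1,\partial_2)$ and let $\gamma:[0,D]\to N$ be a
shortest unit speed curve from $\partial_1$ to $\partial_2$; it exists because $N$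
is compact and connected. It meets $\partial N=\partial_1\cup\partial_2$ only at
its endpoints, since otherwise a proper
piece of it would join $\partial_1$ to $\partial_2$. So $\gamma|_{(0,D)}$ is a
geodesic in $N^\circ$. Take a collar of $\partial_1$ with Fermi coordinates $(r,s)$,
$0\le r<r_0$, and metric $dr^2+g^2ds^2$. Points outside the collar have distance at
least $r_0$ from $\partial_1$; a point of the collar has distance $r$, realized
only by the normal segment. Let $0<\varepsilon<\min(r_0,D)$. Since $\gamma$ is
shortest, $d(\gamma(\varepsilon),\partial_1)=\varepsilon$, so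
$\gamma|_{[0,\varepsilon]}$ is a normal segment. Hence $\gamma=\gamma_{x,\pi/2}$ for
some $x$, and $D$ is its exit time $\ell$. By Lemma~\ref{lem:L} every
$\gamma_{\theta,\pi/2}$ has length $\ell=D$, so every one is shortest.

\emph{$E$ is injective on $\{0<t<\ell\}$.} Since $\gamma_{\theta,\pi/2}$ is
shortest, $d(E(\theta,t),\partial_1)=t$. So $E(\theta,t)=E(\theta',t')$ implies
$t=t'$. Then $\gamma_{\theta,\pi/2}|_{[0,t]}$ followed by
$\gamma_{\theta',\pi/2}|_{[t,\ell]}$ has length $\ell$; it is a shortest curve from
$\partial_1$ to $\partial_2$, hence a geodesic, and has no corner at time $t$. So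
the two geodesics have the same velocity at time $t$, and $\theta=\theta'$.

\emph{$E$ is an immersion.} We have
$\partial_t\langle\partial_\theta E,\partial_tE\rangle=\langle
D_\theta\partial_tE,\partial_tE\rangle=\frac12\partial_\theta|\partial_tE|^2=0$, and
the inner product vanishes at $t=0$. So $\partial_\theta E=f\mathbf m$, where
$\mathbf m$ is the parallel unit normal field along the geodesic that equals
$\partial_\theta$ at $t=0$. Since $\partial_\theta E$ is a Jacobi field,
$f_{tt}+Kf=0$, where $K$ is the Gauss curvature; also $f(\theta,0)=1$, and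
$|f(\theta,\ell)|=1$ because $E(\theta,\ell)=\theta\in\partial_2$. Suppose
$f(\theta_0,t_0)=0$ with $0<t_0<\ell$. Then $f_t(\theta_0,t_0)\ne0$, since
$f(\theta_0,\cdot)$ is a nontrivial solution of a linear second order equation. With
respect to a local orientation of $N$ near $E(\theta_0,t_0)$, the Jacobian
determinant of $E$ is $f$ up to a locally constant sign, so it takes both signs
arbitrarily close to $(\theta_0,t_0)$. But $E$ is injective near this point, and a
continuous injective map between surfaces without boundary is an open embedding by
invariance of domain. So its local degree is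
constant, $1$ or $-1$, on a small connected neighborhood, and at a point of nonzero
Jacobian determinant the local degree is the sign of the determinant. This is a
contradiction. So $f$ has no zero, $f>0$, and $f(\theta,0)=f(\theta,\ell)=1$.

Now Lemma~\ref{lem:chart} with $\psi=\pi/2$ shows that $E$ is a diffeomorphism, and
$|\partial_tE|=1$, $\partial_tE\perp\partial_\theta E$, $|\partial_\theta E|=f$ give
the form of the metric.
\end{proof}

We identify $N$ with $[0,\ell]\times\mathbb R/\mathbb Z$ by $E$. Put
$e_1=\partial_\theta/f$ and $e_2=\partial_t$, orient $N$ by $(e_1,e_2)$, and let $i$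
be the rotation by $+90^\circ$, so $ie_1=e_2$ and $ie_2=-e_1$. On both boundary
circles $e_1=\partial_\theta$; on $\partial_1$ we have $\nu_N=e_2$, on $\partial_2$
we have $\nu_N=-e_2$. So $\gamma_{x,\psi}$ starts at $x\in\partial_1$ and arrives
at $x+\sigma(\psi)\in\partial_2$ with velocity
\[
\cos\psi\,e_1+\sin\psi\,e_2\quad\text{at both ends.}
\]

\section{A geodesic foliation for each angle}\label{sec:fol}

\subsection{Two Jacobi fields}

Fix $\psi$, and let $\mathbf n=i\gamma_{x,\psi}'$, a parallel unit normal field
along $\gamma_{x,\psi}$. Moving the starting point and turning the starting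
direction give two Jacobi fields; their normal components are, up to a sign
chosen for convenience,
\[
w=-\langle\partial_xF_\psi,\mathbf n\rangle,\qquad
y=\langle\partial_\psi F_\psi,\mathbf n\rangle .
\]
Both solve $z''+Kz=0$ along $\gamma_{x,\psi}$, where primes on functions along a
geodesic are $t$-derivatives. The point of the next lemma is that scattering
determines the values of both at both ends.

\begin{lemma}\label{lem:jacobi}
For all $(x,\psi)$ we have $w>0$ on $[0,L_\psi]$, and
\begin{equation}\label{eq:w2}
\int_0^{L_\psi}\frac{dt}{w^2}=\frac{R(\psi)}{\sin^3\psi}.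
\end{equation}
In particular $R>0$. Moreover $wy'-w'y\equiv\sin\psi$.
\end{lemma}

\begin{proof}
At $t=0$ and at $t=L_\psi$ we have $\mathbf n=-\sin\psi\,e_1+\cos\psi\,e_2$. At
$t=0$, $\partial_xF_\psi=e_1$ and $\partial_\psi F_\psi=0$, while
$D_t\partial_\psi F_\psi=D_\psi\partial_tF_\psi=-\sin\psi\,e_1+\cos\psi\,e_2=\mathbf n$. So
\[
w(0)=\sin\psi,\qquad y(0)=0,\qquad y'(0)=1 .
\]
The Wronskian $wy'-w'y$ is constant, hence equal to $\sin\psi$. At the other end,
$F_\psi(x,L_\psi)$ is the point $x+\sigma(\psi)$ of $\partial_2$. Differentiating in
$x$, of which $L_\psi$ is independent, gives $\partial_xF_\psi=e_1$ there.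
Differentiating in $\psi$ gives
$\partial_\psi F_\psi+L_\psi'\gamma_{x,\psi}'=\sigma'(\psi)e_1$, and the term with
$\gamma_{x,\psi}'$ has no normal component. So
\begin{equation}\label{eq:ends}
w(L_\psi)=\sin\psi,\qquad
y(L_\psi)=\langle\sigma'(\psi)e_1,\mathbf n\rangle=-\sigma'(\psi)\sin\psi
=\frac{R(\psi)}{\sin\psi}.
\end{equation}

Zeros of $w$ in $t$ are simple, as $w$ is a nontrivial solution, and by
\eqref{eq:ends} and $w(0)=\sin\psi$ they do not occur at the endpoints of
$[0,L_\psi]$. So their number is locally constant in
$(x,\psi)\in\mathbb R/\mathbb Z\times(0,\pi)$, which is connected. For $\psi=\pi/2$,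
$\mathbf n=ie_2=-e_1$ and $\partial_xF_{\pi/2}=fe_1$, so $w=f>0$ by
Proposition~\ref{prop:annulus}. Hence $w$ never vanishes and $w>0$ throughout.

Finally $(y/w)'=\sin\psi/w^2$. Integrating over $[0,L_\psi]$ and using
\eqref{eq:ends} gives $\sin\psi\int_0^{L_\psi}w^{-2}dt=y(L_\psi)/w(L_\psi)
=R(\psi)/\sin^2\psi$.
\end{proof}

\subsection{Direction fields and their angles}

The Jacobian determinant of $F_\psi$ is $w$ up to sign. By
Lemmas~\ref{lem:jacobi} and~\ref{lem:chart}, $F_\psi$ is a diffeomorphism onto $N$
for every $\psi$: \emph{the geodesics at angle $\psi$ foliate $N$}. If $\mu$ is the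
area measure of $N$, then in the coordinates $(x,t)$ given by $F_\psi$
\begin{equation}\label{eq:area}
d\mu=w\,dx\,dt .
\end{equation}
The map $(x,s,\psi)\mapsto(F_\psi(x,sL_\psi),\psi)$ from
$\mathbb R/\mathbb Z\times[0,1]\times(0,\pi)$ to $N\times(0,\pi)$ is a bijective
local diffeomorphism, so its inverse is smooth. Hence the coordinates $(x,t)$ of a
point $q$ with respect to $F_\psi$ depend smoothly on $(q,\psi)$, and so does the
unit vector field $v_\psi$ on $N$ whose integral curves are the $\gamma_{x,\psi}$.
We may regard $w$ as a smooth function on $N\times(0,\pi)$. Write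
\[
v_\psi(q)=\cos\beta_q(\psi)\,e_1+\sin\beta_q(\psi)\,e_2,
\]
with $\beta_q(\psi)$ continuous in $\psi$ and $\beta_q(\pi/2)=\pi/2$, which is
possible since $v_{\pi/2}=e_2$. From here on $\beta_q'=d\beta_q/d\psi$; since
$\beta_q'(\psi)=\langle\partial_\psi v_\psi(q),iv_\psi(q)\rangle$, it is smooth in
$(q,\psi)$. We abbreviate $\beta(\psi)=\beta_q(\psi)$ under integrals over $N$. In
the flat annulus $\beta_q(\psi)=\psi$, so $\beta_q'\equiv1$; in general $\beta_q'$
is the rate at which the direction of the foliation at $q$ turns with the
entrance angle.

\begin{lemma}\label{lem:beta}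
For all $q\in N$ and $\psi\in(0,\pi)$,
\begin{equation}\label{eq:betaw}
\beta_q'(\psi)=\frac{\sin\psi}{w(q,\psi)}>0 .
\end{equation}
Consequently, for every $\psi\in(0,\pi)$,
\begin{equation}\label{eq:mom}
\beta'(\psi)\,d\mu=\sin\psi\,dx\,dt,\qquad
\int_N\beta'(\psi)\,d\mu=L_\psi\sin\psi,\qquad
\int_N\beta'(\psi)^3\,d\mu=R(\psi),
\end{equation}
where $(x,t)$ are the coordinates given by $F_\psi$.
\end{lemma}

\begin{proof}
Both sides of \eqref{eq:betaw} are continuous in $q$, so we may assume
$q\in N^\circ$. Write $q=F_\psi(x(\psi),\tau(\psi))$ and consider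
$\Gamma(\psi,s)=F_\psi(x(\psi),\tau(\psi)+s)$ for small $|s|$, a family of geodesics
that all pass through $q$ at $s=0$, with velocity $v_\psi(q)$ there. The normal
component of $\partial_\psi\Gamma=\dot x\,\partial_xF_\psi+\dot\tau\,\partial_tF_\psi
+\partial_\psi F_\psi$, with dots for $d/d\psi$, is $Z(s)=(-\dot xw+y)(\tau+s)$. Since
$\Gamma(\psi,0)=q$, $Z(0)=0$. Since $\mathbf n$ is parallel, $Z'(0)=\langle
D_s\partial_\psi\Gamma,\mathbf n\rangle=\langle
D_\psi\partial_s\Gamma,\mathbf n\rangle=\langle\partial_\psi
v_\psi(q),iv_\psi(q)\rangle=\beta_q'(\psi)$. So at $t=\tau$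
\[
-\dot xw+y=0,\qquad -\dot xw'+y'=\beta_q'(\psi).
\]
Substituting $\dot x=y/w$ gives $w\beta_q'=wy'-w'y=\sin\psi$.

By \eqref{eq:area} and \eqref{eq:betaw}, $\beta'd\mu=\sin\psi\,dx\,dt$ and
$\beta'^3d\mu=\sin^3\!\psi\,w^{-2}dx\,dt$. Integrate over
$\mathbb R/\mathbb Z\times[0,L_\psi]$, using \eqref{eq:w2} for the second.
\end{proof}

\section{The blind angle}\label{sec:blind}

\subsection{Definition, and what happens when it vanishes}

By \eqref{eq:betaw}, as $\psi$ increases from $0$ to $\pi$, the direction $v_\psi(q)$
turns strictly counterclockwise. It cannot turn by $\pi$ or more between two angles.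

\begin{lemma}\label{lem:pi}
If $q\in N^\circ$ and $0<\psi_1<\psi_2<\pi$, then
$0<\beta_q(\psi_2)-\beta_q(\psi_1)<\pi$.
\end{lemma}

\begin{proof}
The geodesic with initial velocity $v_{\psi_1}(q)$ first meets $\partial N$, in
forward time, in $\partial_2$. The geodesic with initial velocity $-v_{\psi_2}(q)$
runs back along some $\gamma_{x,\psi_2}$ and first meets $\partial N$ in
$\partial_1$. So $v_{\psi_1}(q)\ne-v_{\psi_2}(q)$ for all $\psi_1<\psi_2$. Hence the
difference $\beta_q(\psi_2)-\beta_q(\psi_1)$, which is continuous and increasing in
$\psi_2$ and starts from $0$ at $\psi_2=\psi_1$, never equals $\pi$.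
\end{proof}

For $q\in N^\circ$ define the \emph{blind angle}
\[
\delta(q)=\pi-\int_0^\pi\beta_q'(\psi)\,d\psi\in[0,\pi).
\]
Then
\begin{equation}\label{eq:gap}
0<\beta_q(\psi_2)-\beta_q(\psi_1)\le\pi-\delta(q)\qquad(0<\psi_1<\psi_2<\pi).
\end{equation}
The directions $v_\psi(q)$ fill an open arc of length $\pi-\delta(q)\le\pi$, and the
$-v_\psi(q)$ fill the opposite arc. The two arcs are disjoint,
and two closed arcs of length $\delta(q)$ remain (single points if $\delta(q)=0$),
consisting of directions not seen by the
geodesics $\gamma_{x,\psi}$ (Figure~\ref{fig:circle}). In the example of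
Section~\ref{sec:rot}, $\cos\beta=\cos\psi/f$ gives $\delta=2\arccos(1/f)$. The
function $\pi-\delta$ is a supremum of continuous functions of $q$, so $\delta$ is
Borel. The null set $\partial N$ is ignored in integrals.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.6]
\fill[gray!30] (0,0) -- (-20:1) arc (-20:20:1) -- cycle;
\fill[gray!30] (0,0) -- (160:1) arc (160:200:1) -- cycle;
\draw (0,0) circle (1);
\draw[very thick] (20:1) arc (20:160:1);
\draw[very thick,dashed] (200:1) arc (200:340:1);
\draw[->,thick] (0,0) -- (35:1) node[right] {$v_\psi$};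
\draw[->,thick] (0,0) -- (145:1) node[left] {$v_{\pi-\psi}$};
\draw[->] (0,0) -- (90:1) node[above] {$v_{\pi/2}=e_2$};
\node at (0:0.7) {$\delta$};
\node at (180:0.7) {$\delta$};
\end{tikzpicture}
\caption{The unit circle of directions at an interior point $q$. The directions
$v_\psi(q)$, $0<\psi<\pi$, fill the solid arc, of length $\pi-\delta(q)$; their
negatives fill the dashed arc. The two shaded sectors, of angle $\delta(q)$ each,
are blind. (The solid arc need not be symmetric about $e_2$.) If $\delta(q)=0$, the
vectors $v_\psi$ and $v_{\pi-\psi}$ become opposite as $\psi\to0$; if $\delta(q)>0$,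
their angle stays at most $\pi-\delta(q)$.}
\label{fig:circle}
\end{figure}

Suppose for a moment that $\delta\equiv0$ and $0<R_0<\infty$. By \eqref{eq:Lprime},
as we shall see in \eqref{eq:Lsin}, $L_\psi\sin\psi\to R_0$ as $\psi\to0$.
H\"older's inequality on $N$ and \eqref{eq:mom} then give
\[
L_\psi\sin\psi=\int_N\beta'(\psi)\,d\mu\le R(\psi)^{1/3}\operatorname{Area}(N)^{2/3},
\quad\text{so, letting }\psi\to0,\quad \operatorname{Area}(N)\ge R_0 .
\]
H\"older's inequality in $\psi$ for fixed $q$ gives
$\int_0^\pi\beta_q'^{\,3}d\psi\ge\pi^{-2}\bigl(\int_0^\pi\beta_q'\,d\psi\bigr)^3=\pi$,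
so $\int_0^\pi R\,d\psi\ge\pi\operatorname{Area}(N)\ge\pi R_0$, which is
\eqref{eq:main}. When $\delta$ does not vanish, the second estimate loses at the
points with $\delta>0$. We repair this by showing that the first estimate does not
need these points: for every $\varepsilon>0$, the $\beta'(\psi)\,d\mu$-measure of
$\{\delta\ge\varepsilon\}$ tends to $0$ in the grazing limit.

\subsection{Grazing geodesics spend bounded time where the blind angle is large}

By the first formula in \eqref{eq:mom}, the $\beta'(\psi)\,d\mu$-measure of a set is
$\sin\psi$ times the integral over $x$ of the time that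
$\gamma_{x,\psi}$ spends in the set. So it is
enough to bound this time uniformly in $x$ and $\psi$. To this end we look for a
function whose total increase along $\gamma_{x,\psi}$ is bounded but whose
derivative along it is nonnegative everywhere and
bounded below where $\delta\ge\varepsilon$. The form
$\langle v_\psi,\cdot\rangle$ is closed, but it has a period; the period of
$\langle v_{\pi-\psi},\cdot\rangle$ is the negative, and the sum of the two is the
differential of the desired function.

\begin{lemma}\label{lem:time}
Let $0<\varepsilon<\pi$. For all $x\in\mathbb R/\mathbb Z$ and $0<\psi<\pi/2$, the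
set of times $t\in(0,L_\psi)$ with $\delta(\gamma_{x,\psi}(t))\ge\varepsilon$ has
measure at most $2\ell/(1-\cos\varepsilon)$.
\end{lemma}

\begin{proof}
Let $\omega_\psi=\langle v_\psi,\cdot\rangle$ for $0<\psi<\pi$. In the coordinates
$(x,t)$ of $F_\psi$ we have $v_\psi=\partial_t$, and
$\partial_t\langle\partial_xF_\psi,\partial_tF_\psi\rangle=\langle
D_x\partial_tF_\psi,\partial_tF_\psi\rangle=0$, with value
$\langle\partial_xF_\psi,\partial_tF_\psi\rangle=\cos\psi$ at $t=0$. So
$\omega_\psi=dt+\cos\psi\,dx$ is closed. On both boundary circles it restricts to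
$\cos\psi\,d\theta$, since $v_\psi=\cos\psi\,e_1+\sin\psi\,e_2$ there; here we use
that the exit angle equals the entrance angle.

Now let $0<\psi<\pi/2$. The closed form
$\omega_\psi+\omega_{\pi-\psi}$ restricts to $0$ on $\partial N$. As $\partial_1$
generates $H_1(N)$, it is exact:
\[
\omega_\psi+\omega_{\pi-\psi}=du ,
\]
with a smooth function $u=u_\psi$ on $N$ that is constant on $\partial_1$ and on
$\partial_2$. Since $|du|\le|v_\psi|+|v_{\pi-\psi}|=2$ and a curve of length $\ell$
joins $\partial_1$ to $\partial_2$, the difference $H=u(\partial_2)-u(\partial_1)$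
is at most $2\ell$. Therefore
\[
\int_0^{L_\psi}(v_\psi u)(\gamma_{x,\psi}(t))\,dt=H\le2\ell .
\]
On $N^\circ$ we have, by \eqref{eq:gap} and since $\cos$ decreases on $[0,\pi]$,
\[
v_\psi u=\langle v_\psi,v_\psi+v_{\pi-\psi}\rangle
=1+\cos\bigl(\beta(\pi-\psi)-\beta(\psi)\bigr)\ge1+\cos(\pi-\delta)=1-\cos\delta .
\]
So the integrand is nonnegative, and at least $1-\cos\varepsilon$ where
$\delta\ge\varepsilon$.
\end{proof}

\begin{proposition}\label{prop:Z}
Let $Z=\{q\in N^\circ:\delta(q)=0\}$. If
$R_0=\lim_{\psi\to0+}R(\psi)$ exists and $0<R_0<\infty$, then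
$\operatorname{Area}(Z)\ge R_0$.
\end{proposition}

\begin{proof}
First,
\begin{equation}\label{eq:Lsin}
L_\psi\sin\psi\to R_0\qquad(\psi\to0).
\end{equation}
Indeed, for $0<\psi<\eta<\pi/2$, \eqref{eq:Lprime} gives
\[
L_\psi\sin\psi=L_\eta\sin\psi
+\sin\psi\int_\psi^\eta\frac{\cos s}{\sin^2s}\,R(s)\,ds,\qquad
\sin\psi\int_\psi^\eta\frac{\cos s}{\sin^2s}\,ds=1-\frac{\sin\psi}{\sin\eta},
\]
so all limit points of $L_\psi\sin\psi$ as $\psi\to0$ lie between $\inf_{(0,\eta)}R$ and
$\sup_{(0,\eta)}R$; now let $\eta\to0$.

Let $0<\varepsilon<\pi$ and $0<\psi<\pi/2$. By \eqref{eq:mom} and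
Lemma~\ref{lem:time},
\[
\int_{\{\delta\ge\varepsilon\}}\beta'(\psi)\,d\mu\le\frac{2\ell\sin\psi}{1-\cos\varepsilon},
\qquad\text{so}\qquad
\int_{\{\delta<\varepsilon\}}\beta'(\psi)\,d\mu\ge
L_\psi\sin\psi-\frac{2\ell\sin\psi}{1-\cos\varepsilon}.
\]
By H\"older's inequality and the last formula in \eqref{eq:mom}, the left side of
the second inequality is at most
$R(\psi)^{1/3}\operatorname{Area}\{\delta<\varepsilon\}^{2/3}$. Letting $\psi\to0$,
we get $R_0\le R_0^{1/3}\operatorname{Area}\{\delta<\varepsilon\}^{2/3}$, that is,
$\operatorname{Area}\{\delta<\varepsilon\}\ge R_0$. The sets $\{\delta<\varepsilon\}$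
decrease to $Z$ as $\varepsilon\to0$, and $N$ has finite area, so
$\operatorname{Area}(Z)\ge R_0$.
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:end}

We know $R>0$ from Lemma~\ref{lem:jacobi}. Assume that $R_0$ exists in $[0,\infty)$.
If $R_0=0$, then \eqref{eq:main} holds and is strict because $R>0$, in agreement
with the statement on equality. So let $0<R_0<\infty$.

In Section~\ref{sec:rot} the single angle $\psi=\pi/2$ was enough to conclude. Here
we have no such control of $\beta_q'(\psi)$ at an individual $\psi$; what we know for
$q\in Z$ is that $\beta_q'$ has average $1$ over $(0,\pi)$. So we average over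
$\psi$. H\"older's inequality in $\psi$ gives, for $q\in N^\circ$,
\begin{equation}\label{eq:holder}
\int_0^\pi\beta_q'(\psi)^3\,d\psi\ \ge\
\frac1{\pi^2}\Bigl(\int_0^\pi\beta_q'(\psi)\,d\psi\Bigr)^3
=\frac{(\pi-\delta(q))^3}{\pi^2},
\end{equation}
and the right side is $\pi$ on $Z$. Integrate the last formula in \eqref{eq:mom}
over $\psi\in(0,\pi)$, and use Tonelli's theorem and Proposition~\ref{prop:Z}:
\begin{equation}\label{eq:chain}
\int_0^\pi R\,d\psi=\int_N\int_0^\pi\beta_q'(\psi)^3\,d\psi\,d\mu(q)
\ \ge\ \pi\operatorname{Area}(Z)+\frac1{\pi^2}\int_{N^\circ\setminus Z}(\pi-\delta)^3\,d\mu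
\ \ge\ \pi R_0 ,
\end{equation}
where the left side may be $+\infty$. This is \eqref{eq:main}.

Suppose equality holds in \eqref{eq:main}. Then equality holds throughout
\eqref{eq:chain}, and all terms are finite. Since $\operatorname{Area}(Z)\ge R_0$,
we get $\operatorname{Area}(Z)=R_0$ and
$\int_{N^\circ\setminus Z}(\pi-\delta)^3d\mu=0$. As $\pi-\delta>0$, the set
$N^\circ\setminus Z$ is null, so $\operatorname{Area}(N)=R_0$. Equality in the
first inequality of \eqref{eq:chain} means equality in \eqref{eq:holder} for almost
every $q$. For such $q\in Z$ the function $\beta_q'$ is constant with integral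
$\pi$, so $\beta_q'\equiv1$ on $(0,\pi)$. By continuity $\beta_q'(\psi)=1$ for all
$q\in N$ and $\psi\in(0,\pi)$. Now \eqref{eq:betaw} with $\psi=\pi/2$ gives $w=1$;
but for $\psi=\pi/2$ the function $w$ is the function $f$ of
Proposition~\ref{prop:annulus}, so $f\equiv1$. Thus $N$ is
$[0,\ell]\times\mathbb R/\mathbb Z$ with the metric $dt^2+d\theta^2$, and
$\ell=\operatorname{Area}(N)=R_0$. The isometry $(t,\theta)\mapsto E(\theta,t)$ maps
$(0,\theta)$ to $\theta\in\partial_1$ and $(R_0,\theta)$ to $\theta\in\partial_2$.

Conversely, if $R_0>0$ and there is an isometry from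
$[0,R_0]\times\mathbb R/\mathbb Z$ onto $N$ as in the statement, then
$\sigma(\psi)=R_0\cot\psi$, since both sides agree modulo $1$, are continuous, and
vanish at $\psi=\pi/2$. So $R\equiv R_0$, and equality holds. \qed

\begin{remark}
For the scattering data of the flat annulus of width $a$, Lemma~\ref{lem:L} left the
constant $c=\ell-a$ free. It enters the estimates only through
$L_\psi\sin\psi=a+c\sin\psi$ and through the bound
$2\ell\sin\psi/(1-\cos\varepsilon)$ in the proof of Proposition~\ref{prop:Z}, and it
disappears from both in the grazing limit; the conclusion $\ell=R_0=a$ then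
gives $c=0$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{CrokeWen}
Christopher B. Croke, Haomin Wen, \emph{Scattering data versus lens data on
surfaces}, arXiv:1508.03081 (2015).
\end{thebibliography}

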